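# Equitable 2-colorings of even cycle decompositions of $K_v-I$

## 1. The guess: counting edges is the only obstruction

Throughout, $K_v$ is the complete graph on $v$ vertices. For even $v$, $K_v-I$ is the graph left after deleting the edges of a 1-factor (perfect matching) $I$; it is called the cocktail party graph. For example, $K_4-I$ is a 4-cycle, and $K_6-I$ is the graph of the octahedron, in which the three edges of $I$ are the pairs of opposite vertices. In $K_v-I$ every vertex has degree $v-2$, so the number of edges is
$$\frac{v(v-1)}2-\frac v2=\frac{v(v-2)}2. \tag{1}$$

A graph $\Gamma$ *decomposes* into subgraphs $B_1,\dots,B_t$ if the edge sets of the $B_i$ partition $E(\Gamma)$. If every $B_i$ is a cycle of length $\ell$, we speak of an *$\ell$-cycle decomposition*.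

**Definition (equitably 2-colorable).** Let $\mathcal C$ be an $\ell$-cycle decomposition of $\Gamma$. It is *equitably 2-colorable* if the vertices of $\Gamma$ can be colored red and blue so that on every cycle $C\in\mathcal C$ each color appears on $\lfloor \ell/2\rfloor$ or $\lceil \ell/2\rceil$ of the vertices of $C$.

For even $\ell$ this says that every cycle has exactly $\ell/2$ red and $\ell/2$ blue vertices. Note that one coloring must serve all cycles at once.

Without colors, the existence question has a clean answer. A theorem of Alspach, Gavlas and Šajna says that, for even $v$, there is an $\ell$-cycle decomposition of $K_v-I$ if and only if $3\le \ell\le v$ and $\ell$ divides $\frac{v(v-2)}2$. So only the edge count (1) and the obvious size bound matter. Now we ask for the colors as well, with $\ell$ even. The first guess is that the colors cost nothing: the same divisibility condition should suffice. Whether this is true is the "prove or disprove" question we treat here; it comes from Andrea Burgess and Francesca Merola, "On equitably 2-colourable odd cycle decompositions", arXiv:2309.15628 (2023). The guess is right.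

**Theorem A.** Let $v\ge \ell\ge 4$ be even. There is an equitably 2-colorable $\ell$-cycle decomposition of $K_v-I$ if and only if $\ell\mid \frac{v(v-2)}2$.

Let us test it before proving it.

**The case $v=4$.** Here $\ell=4$, and $K_4-I$ is a single 4-cycle. Color two of its vertices red.

**The case $v=6$.** There are $12$ edges, so $\ell\in\{4,6\}$. Call the vertices $1,1',2,2',3,3'$ with $I=\{11',22',33'\}$. For $\ell=4$ take the three "equators"
$$(1,2,1',2'),\qquad (2,3,2',3'),\qquad (1,3,1',3').$$
Color $1,2,3$ red and the others blue: every equator has two vertices of each color. The choice of coloring matters. If the red vertices are $1,1',2$, which is also a balanced coloring, then the first cycle has three red vertices.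

For $\ell=6$ take
$$(1,2,3,1',3',2'),\qquad (1,3,2',1',2,3'). \tag{2}$$
The first uses the edges $12,\,23,\,31',\,1'3',\,3'2',\,2'1$, the second uses $13,\,32',\,2'1',\,1'2,\,23',\,3'1$, and these are the twelve edges of $K_6-I$. Both cycles contain all the vertices, so any coloring with three red and three blue vertices is equitable.

**The case $\ell=v$.** The last remark is general. A cycle of length $v$ contains every vertex, so any decomposition together with any coloring that has $v/2$ red vertices works.

**The case $\ell=v-2$ (with $v\ge 6$).** Take any $\ell$-cycle decomposition. It has $v/2$ cycles. Each vertex lies on $\frac{v-2}2$ of them, since each cycle through the vertex uses two of its $v-2$ edges. So each vertex is missed by exactly one cycle, while each cycle misses exactly two vertices. The $v/2$ missed pairs therefore partition the vertex set. Color one vertex of each missed pair red and the other blue. Then there are $v/2$ vertices of each color, and each cycle misses one of each, so it has $\frac v2-1=\frac\ell2$ of each.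

**The case $\ell=4$.** The equators generalize: name the vertices $x,x'$ so that $I$ consists of the edges $xx'$, and for every two edges $xx'$, $yy'$ of $I$ take the cycle $(x,y,x',y')$. It consists of the four edges of $K_v-I$ between $\{x,x'\}$ and $\{y,y'\}$, so these cycles decompose $K_v-I$. Color the unprimed vertices red.

These cases cover everything up to $v=10$: for $v=8$ there are $24$ edges and $\ell\in\{4,6,8\}$; for $v=10$ there are $40$ edges and $\ell\in\{4,8,10\}$. The first pair not covered is $v=12$, $\ell=6$, with $60$ edges and ten 6-cycles. There we can no longer expect to find the coloring after the fact with a one-line count; the decomposition has to be built with the coloring in view.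

**Remark (the color classes are forced).** If $v>2$ and $\ell$ is even, an equitable 2-coloring of an $\ell$-cycle decomposition of $K_v-I$ always has $v/2$ red vertices. Let $r$ be the number of red vertices and $t=\frac{v(v-2)}{2\ell}$ the number of cycles, and count the pairs (red vertex, cycle through it). Each vertex is on $\frac{v-2}2$ cycles and each cycle has $\frac\ell2$ red vertices, so $r\cdot\frac{v-2}2=t\cdot\frac\ell2=\frac{v(v-2)}4$, that is, $r=v/2$.

## 2. Cycles made of whole edges of $I$

Since the color classes have size $v/2$, there is a natural candidate for the coloring: give the two ends of each edge of $I$ different colors. It is equitable on a cycle as soon as the cycle contains both ends or neither end of each edge of $I$. The equators have this property, and so do the two 6-cycles (2). We shall aim for this property in general, which gives more than Theorem A asks.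

**Theorem B.** If $v\ge\ell\ge4$ are even and $\ell\mid\frac{v(v-2)}2$, then $K_v-I$ has an $\ell$-cycle decomposition in which the vertex set of every cycle is a union of $\ell/2$ edges of $I$. Hence this single decomposition is equitably colored simultaneously by all $2^{v/2}$ red/blue colorings that give the two ends of each edge of $I$ different colors.

The same method will handle cycles of different lengths.

**Theorem C.** Let $v\geq 6$ be even and let $\ell_1,\dots,\ell_t\ge 6$ be even integers. Then $K_v-I$ has a decomposition into cycles of lengths $\ell_1,\dots,\ell_t$ together with a 2-coloring having exactly $\ell_i/2$ vertices of each color on the $i$-th cycle, for every $i$, if and only if $\ell_i\le v$ for all $i$ and $\sum\ell_i=\frac{v(v-2)}2$.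

To exploit the pairing, shrink each edge of $I$ to a point.

**Definition (the graph $G[2]$).** For a simple graph $G$, let $G[2]$ have vertex set $V(G)\times\{+,-\}$, with $(x,\varepsilon)$ written $x^\varepsilon$, and let $x^\varepsilon y^\delta$ be an edge if and only if $xy\in E(G)$.

So each vertex $x$ of $G$ becomes a *column* $\{x^+,x^-\}$ with no edge inside, and each edge $xy$ of $G$ gives four edges of $G[2]$, which we call the edges *over* $xy$. If $G$ is one edge, $G[2]$ is a 4-cycle. The example that matters is
$$K_n[2]=K_{2n}-I,\qquad I=\{x^+x^-: x\in V(K_n)\}. \tag{3}$$

Put $v=2n$ and $\ell=2m$. We look for $2m$-cycles in $K_n[2]$ that fill $m$ columns completely. Suppose $C$ is an $m$-cycle of $K_n$, with $m\ge3$, and we look for a $2m$-cycle on $V(C)\times\{+,-\}$ that uses only edges over the edges of $C$. There are $4m$ edges over $C$, and the $2m$-cycle uses $2m$ of them, half. The natural plan is therefore that each edge $xy$ of $K_n$ should lie on *two* $m$-cycles of $K_n$, whose lifts share the four edges over $xy$ two and two.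

Families of $m$-cycles that cover every edge of $K_n$ twice are supplied by a published theorem. Recall that $\lambda K_n$ is the complete multigraph, with $\lambda$ parallel edges between every two vertices. For example, $2K_3$ decomposes into two triangles on the same three vertices, and $2K_4$ decomposes into the four triangles on four vertices.

**Theorem 1** (D. Bryant, D. Horsley, B. Maenhaut, B. R. Smith, *Cycle decompositions of complete multigraphs*, J. Combin. Des. 19 (2011) 42–69). For $\lambda\ge1$ and $n,m\ge3$, the complete multigraph $\lambda K_n$ has a decomposition into $m$-cycles if and only if $m\le n$, $\lambda(n-1)$ is even, and $m$ divides $\lambda\binom n2$.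

For $\lambda=2$ the conditions read $m\le n$ and $m\mid n(n-1)$. On the other side, $\ell\mid \frac{v(v-2)}2$ means $2m\mid 2n(n-1)$, which is again $m\mid n(n-1)$. The arithmetic matches exactly, and what remains is the lifting. This is the statement to prove, and $G$ need not be complete.

**Lifting Theorem.** Let $G$ be a finite simple graph and $C_1,\dots,C_t$ a family of cycles of $G$ (repetitions allowed; repeated cycles are regarded as different members), of lengths $m_i\ge 3$, such that every edge of $G$ lies in exactly two members. Then $G[2]$ decomposes into cycles $\widehat C_1,\dots,\widehat C_t$ with $V(\widehat C_i)=V(C_i)\times\{+,-\}$. In particular $\widehat C_i$ has length $2m_i$.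

## 3. Lifting by signs, and the parity that blocks it

How can two members share the four edges over $xy$? The first way that comes to mind is by sign: keep the sign or change it. Put
$$E_0(xy)=\{x^+y^+,\,x^-y^-\},\qquad E_1(xy)=\{x^+y^-,\,x^-y^+\}.$$
These two sets partition the four edges over $xy$, and each of them is a perfect matching between the columns of $x$ and $y$.

**Lemma 2 (uncut lift).** Let $C=(c_0,\dots,c_{m-1})$ be a cycle of $G$ with $m\ge3$, and let $h:E(C)\to\{0,1\}$. If $\sum_{e\in E(C)}h(e)$ is odd, then $\bigcup_{e\in E(C)}E_{h(e)}(e)$ is a cycle of length $2m$ with vertex set $V(C)\times\{+,-\}$. If the sum is even, it is a union of two disjoint $m$-cycles.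

*Proof.* Each vertex $c_j^\varepsilon$ meets one edge of the matching toward column $c_{j-1}$ and one edge of the matching toward column $c_{j+1}$, so the union is 2-regular on $V(C)\times\{+,-\}$. Start at $c_0^+$ and walk through the columns $c_1,c_2,\dots,c_{m-1}$ back to column $c_0$. The sign changes exactly at the edges with $h(e)=1$. If the sum is odd, after one turn we are at $c_0^-$, and only after a second turn are we back at $c_0^+$; so the walk traverses $2m$ vertices and the graph is one cycle. If the sum is even, we are back at $c_0^+$ after one turn and have traversed an $m$-cycle; the remaining vertices form the other. $\square$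

So try this. Each edge $e$ of $G$ lies in two members $C,C'$. Choose $h(C,e)\in\{0,1\}$ and put
$$h(C',e)=1-h(C,e). \tag{4}$$
Then the two members use disjoint halves of the edges over $e$. We need every sum $\sum_{e\in E(C)}h(C,e)$ to be odd.

Sometimes this works. Take $G=K_4$ on $\{1,2,3,4\}$ and its four triangles, $T_i$ being the one that omits $i$. The triangles $T_i$ and $T_j$ share exactly one edge. Give the value $1$ to $T_4$ on all three of its edges. For the remaining three edges of $K_4$, shared by the pairs $(T_1,T_2)$, $(T_2,T_3)$, $(T_3,T_1)$, give the value $1$ to the second triangle named. The sums at $T_1,T_2,T_3,T_4$ are $1,1,1,3$, all odd, so $K_8-I$ is decomposed into four 6-cycles.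

But add (4) over all edges of $G$: the total of all the values $h(C,e)$ is $|E(G)|$. If all $t$ sums are odd, the total has the parity of $t$. So the sign method alone requires
$$t\equiv |E(G)| \pmod 2. \tag{5}$$

This fails at the first opportunity. For $G=K_3$ and its triangle taken twice, $t=2$ and $|E(G)|=3$: for every choice of $h$, exactly one of the two members has an even sum, and its lift falls apart into two triangles. It also fails in the first case we could not do by hand, $v=12$, $\ell=6$: ten triangles covering $K_6$ twice have $t=10$ and $|E(K_6)|=15$.

The obstruction is also local. Let $G$ be two triangles with one common vertex, and let the family be each triangle taken twice. Then $t=4$ and $|E(G)|=6$, so (5) holds. But the two copies of one triangle share their edges only with each other, their sums add up to $3$, and they cannot both be odd.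

## 4. Opening a cycle at one vertex

We need lifts that carry no parity condition. The trouble with matchings is that the walk around $C$ must return with a definite sign. So at one vertex $c_0$ we do not use matchings. We use the other natural splitting of the four edges over an edge, by the end at $x$:
$$V_+(x;y)=\{x^+y^+,\,x^+y^-\},\qquad V_-(x;y)=\{x^-y^+,\,x^-y^-\}.$$
These two sets also partition the edges over $xy$.

**Lemma 3 (lift cut at $c_0$).** Let $C=(c_0,\dots,c_{m-1})$ be a cycle of $G$ with $m\ge 3$, and let $h$ be *any* map to $\{0,1\}$ from the edges $c_1c_2,\dots,c_{m-2}c_{m-1}$. Then
$$V_+(c_0;c_1)\ \cup\ V_-(c_0;c_{m-1})\ \cup\ \bigcup_{j=1}^{m-2}E_{h(c_jc_{j+1})}(c_jc_{j+1})$$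
is a cycle of length $2m$ with vertex set $V(C)\times\{+,-\}$.

*Proof.* The last union consists of matchings between consecutive columns $c_1,c_2,\dots,c_{m-1}$. So it is two vertex-disjoint paths covering $\{c_1,\dots,c_{m-1}\}\times\{+,-\}$. One starts at $c_1^+$ and one at $c_1^-$, and their other ends are $c_{m-1}^+$ and $c_{m-1}^-$ in some order. The set $V_+(c_0;c_1)$ joins $c_1^+$ and $c_1^-$ through $c_0^+$, and $V_-(c_0;c_{m-1})$ joins $c_{m-1}^+$ and $c_{m-1}^-$ through $c_0^-$. The two paths are closed up at both ends into one cycle, whichever way the ends of the paths are matched. It contains $2(m-1)+2=2m$ vertices. $\square$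

Reversing the direction of $C$, we may choose which of the two edges of $C$ at $c_0$ receives $V_+$ and which receives $V_-$.

The price is paid by the neighbors. If a member $C$ uses $V_-(x;y)$, the other member $C'$ containing $xy$ must use the rest, $V_+(x;y)$. In $\widehat C'$ the vertex $x^+$ then already has degree $2$, so the edges of $\widehat C'$ over its other edge at $x$, say $xy'$, cannot contain $x^+$; they must be $V_-(x;y')$. So $C'$ is cut at $x$ too, and it passes the demand on to the other member containing $xy'$, and so on around $x$. The chain stops only if it closes up, and it does. The following graph describes this.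

**Definition (link).** Let the family be as in the Lifting Theorem and let $x$ be a vertex of $G$. The *link* $L_x$ is the multigraph on the set $N_G(x)$ of neighbors of $x$ that has, for each member $C$ containing $x$, one edge joining the two neighbors of $x$ on $C$.

For the four triangles of $K_4$, the link of vertex $1$ has the vertices $2,3,4$ and the edges $23,24,34$ (from the three triangles through $1$): it is a triangle. For the triangle of $K_3=\{a,b,c\}$ taken twice, $L_a$ is two parallel edges between $b$ and $c$. For the two triangles with common vertex $x$, each taken twice, $L_x$ has two components, each a pair of parallel edges.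

**Lemma 4.** Every component of $L_x$ is a cycle of some length $k\ge2$, where $k=2$ means two parallel edges. Explicitly, there are distinct neighbors $y_1,\dots,y_k$ of $x$ and distinct members $D_1,\dots,D_k$ such that $D_i$ contains the edges $xy_i$ and $xy_{i+1}$ (indices mod $k$), and the two members containing $xy_i$ are $D_{i-1}$ and $D_i$.

*Proof.* The two neighbors of $x$ on a cycle of length at least $3$ are different, so $L_x$ has no loops. The degree of $y$ in $L_x$ is the number of members containing the edge $xy$, which is $2$. A finite 2-regular multigraph without loops is a disjoint union of cycles of length at least $2$. Listing the vertices of a component in cyclic order as $y_1,\dots,y_k$, let $D_i$ be the member giving the edge of the component from $y_i$ to $y_{i+1}$. Each member through $x$ gives only one edge of $L_x$, so the $D_i$ are distinct. The two edges of $L_x$ at $y_i$ come from $D_{i-1}$ and $D_i$, and $D_{i-1}\ne D_i$ since $k\ge 2$; these are the two members containing $xy_i$. $\square$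

**Definition (cutting a link component).** To *cut* the component described in Lemma 4 means to lift each $D_i$ cut at $x$, using $V_+(x;y_i)$ and $V_-(x;y_{i+1})$.

Then, for each $i$, the four edges over $xy_i$ are used exactly once: $V_+(x;y_i)$ by $D_i$ and $V_-(x;y_i)$ by $D_{i-1}$.

**Example: the triangle taken twice.** Let $G=K_3$ on $\{a,b,c\}$, and cut the only component of $L_a$, with $y_1=b$, $y_2=c$. The member $D_1$ gets $V_+(a;b)$ and $V_-(a;c)$, and $D_2$ gets $V_+(a;c)$ and $V_-(a;b)$. Over the edge $bc$ give $E_0$ to $D_1$ and $E_1$ to $D_2$. The lifts are
$$(a^+,b^+,c^+,a^-,c^-,b^-)\qquad\text{and}\qquad(a^+,c^+,b^-,a^-,b^+,c^-).$$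
With $1,2,3$ for $a^+,b^+,c^+$ and $1',2',3'$ for $a^-,b^-,c^-$, this is exactly (2). The case that the sign method could not do is done.

## 5. One cut per component, and parity moved along paths

We now prove the Lifting Theorem. The design is this: cut few members, lift all others uncut, and repair a wrong parity at an uncut member by pushing it along a path to a cut member, which does not care. The example with the common vertex shows that every "connected part" of the family needs its own cut member. The connected parts are those of the following graph.

**Definition (intersection graph).** Let $\Gamma$ be the multigraph whose nodes are the members of the family, with one edge for each $e\in E(G)$, joining the two members that contain $e$.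

For the four triangles of $K_4$, $\Gamma$ is a complete graph on four nodes. For the triangle of $K_3$ taken twice, $\Gamma$ has two nodes and three parallel edges. For the two triangles with a common vertex, each taken twice, $\Gamma$ has two components of the latter kind. Let $\Gamma_1,\Gamma_2,\dots$ be the components of $\Gamma$.

**Step 1. Choose the cuts.** *The aim is to have at least one cut member in each component of $\Gamma$, with no two cuts interfering.* In each component $\Gamma_j$ choose a member, a vertex $x$ on it, and the component of $L_x$ that contains the edge corresponding to this member. Describe this link component as in Lemma 4, by $y_1,\dots,y_k$ and $D_1,\dots,D_k$, and put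
$$S_j=\{D_1,\dots,D_k\},\qquad T_j=\{xy_1,\dots,xy_k\}.$$
(Here $x$, $k$, $y_i$, $D_i$ depend on $j$.) Consecutive $D_i$ share an edge of $G$ and so are adjacent in $\Gamma$; hence $S_j$ lies in $\Gamma_j$. By Lemma 4, both members containing any edge of $T_j$ are in $S_j$. Cut the chosen link component, for every $j$. Put $S=\bigcup_j S_j$ and $T=\bigcup_j T_j$; the members in $S$ are the *cut* members.

Different components of $\Gamma$ involve disjoint sets of members, and disjoint sets of edges of $G$, because both members containing an edge of $G$ lie in the same component. So the cuts in different components do not interfere. A member $D_i$ of $S_j$ is told only once to be cut, namely at the vertex $x$ chosen for $j$. We also need to know which edges of the cut and uncut members are in $T$: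

(i) The edges in $T$ of a cut member $D_i\in S_j$ are precisely its two edges at $x$. These two are $xy_i$ and $xy_{i+1}$, which are in $T_j$. Conversely, an edge of $D_i$ in $T$ lies in $T_j$, since members containing edges of $T_{j'}$ with $j'\neq j$ lie in $\Gamma_{j'}$. So it is some $xy_r$, an edge at $x$, and $D_i$ has only two edges at $x$.

(ii) An uncut member has no edge in $T$, since both members containing an edge of $T$ are cut.

**Step 2. Split the edges over every $e\notin T$ by sign.** *The aim is to distribute all edges of $G[2]$ not yet used by the cuts.* For each $e\in E(G)\setminus T$, contained in the members $C$ and $C'$, choose $h(C,e)\in\{0,1\}$ arbitrarily and put $h(C',e)=1-h(C,e)$ as in (4). If $C$ uses $E_{h(C,e)}(e)$ and $C'$ uses $E_{h(C',e)}(e)$, they together use all four edges over $e$ once. By (i), for a cut member the map $h$ is now given exactly on its edges not at the cut vertex, which is what Lemma 3 asks for. By (ii), for an uncut member $h$ is given on all edges, as in Lemma 2. The only remaining requirement is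

> $(\ast)$ for each uncut member $C$, the sum $\sum_{e\in E(C)}h(C,e)$ is odd.

**Step 3. Repair the parities.** *The aim is to change $h$, keeping (4), until $(\ast)$ holds.* Suppose $(\ast)$ fails at an uncut member $C$, and let $\Gamma_j$ be its component. Since $S_j$ is a nonempty set of nodes of the connected graph $\Gamma_j$, there is a shortest path in $\Gamma_j$ from $C$ to $S_j$,
$$C=F_0,F_1,\dots,F_r,\qquad F_0,\dots,F_{r-1}\notin S_j,\quad F_r\in S_j,\quad r\ge1.$$
Let $e_1,\dots,e_r\in E(G)$ be its edges, $e_i$ joining $F_{i-1}$ and $F_i$. Nodes and edges on the path are distinct. The members of $\Gamma_j$ that are not in $S_j$ are uncut, so each $e_i$ lies in the uncut member $F_{i-1}$, and by (ii) $e_i\notin T$. Hence the values $h(F_{i-1},e_i)$ and $h(F_i,e_i)$ are defined.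

For every $i=1,\dots,r$, replace both $h(F_{i-1},e_i)$ and $h(F_i,e_i)$ by their complements. They remain complementary to each other, so (4) still holds. Look at the effect on the parity of the sums.

- At $F_0=C$ exactly one value changes, that on $e_1$. The sum changes parity and becomes odd.
- At each of $F_1,\dots,F_{r-1}$ exactly two values change. The parity is unchanged.
- At $F_r$ one value changes, but $F_r$ is a cut member and no parity is required there.
- At every other member nothing changes, since $e_i$ lies only in $F_{i-1}$ and $F_i$.

So $(\ast)$ now holds at $C$, and its status at every other uncut member is what it was. The number of uncut members violating $(\ast)$ has dropped by one. After finitely many repetitions $(\ast)$ holds everywhere.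

**Step 4. Assemble.** *We check that the lifts are cycles on the right vertex sets and partition the edges of $G[2]$.* Lift each uncut member as in Lemma 2, which is allowed by $(\ast)$. Lift each cut member $D_i\in S_j$ as in Lemma 3, cut at $x$, using $V_+(x;y_i)$ and $V_-(x;y_{i+1})$ and the values of $h$ on its other edges. By the two lemmas, each lift $\widehat C_i$ is a cycle with vertex set $V(C_i)\times\{+,-\}$. Over each edge of $T$, the four edges of $G[2]$ are divided into $V_+$ and $V_-$ between the two members containing it, as noted after the definition of cutting. Over each edge of $G$ not in $T$, they are divided into $E_0$ and $E_1$ between its two members, by (4). So every edge of $G[2]$ is in exactly one lift, and the lifts decompose $G[2]$. This proves the Lifting Theorem. $\blacksquare$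

## 6. Theorems A and B from double covers of $K_n$

**Necessity in Theorem A.** *Only the edge count is needed.* If $K_v-I$ has an $\ell$-cycle decomposition, $\ell$ divides its number of edges, which is $\frac{v(v-2)}2$ by (1).

**Translation to $K_n$.** *We restate the hypothesis of Theorem B for $K_n$.* Let $v\ge\ell\ge4$ be even with $\ell\mid\frac{v(v-2)}2$, and write $v=2n$, $\ell=2m$, so $n\ge m\ge2$. The divisibility says $2m\mid 2n(n-1)$, that is, $m\mid n(n-1)$. By (3), identify $K_v-I$ with $K_n[2]$.

**The case $m=2$.** *The Lifting Theorem needs $m\ge3$, so we do $4$-cycles directly.* For each edge $xy$ of $K_n$ take the 4-cycle $(x^+,y^+,x^-,y^-)$. It consists of exactly the four edges over $xy$, so these cycles decompose $K_n[2]$. Each has vertex set $\{x,y\}\times\{+,-\}$, a union of two edges of $I$.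

**The case $m\ge3$.** *Here we feed Theorem 1 into the Lifting Theorem.* Since $3\le m\le n$, $2(n-1)$ is even, and $m\mid n(n-1)=2\binom n2$, Theorem 1 with $\lambda=2$ gives a decomposition of $2K_n$ into $m$-cycles. As $m\ge3$, each of these cycles contains at most one of the two copies of any edge. So, viewed in the simple graph $K_n$, they are a family of $m$-cycles, possibly with repetitions, such that every edge of $K_n$ lies in exactly two members. By the Lifting Theorem, $K_n[2]=K_v-I$ decomposes into cycles of length $2m=\ell$, each with vertex set $W\times\{+,-\}$ for some $W\subset V(K_n)$ with $|W|=m=\ell/2$. This is a union of $\ell/2$ edges of $I$.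

**The colorings.** *We check that the special vertex sets give equitable colorings.* In both cases the vertex set of every cycle is a union of $\ell/2$ edges $x^+x^-$ of $I$. Take any coloring in which the two ends of each edge of $I$ have different colors, for example $x^+$ red and $x^-$ blue for all $x$. Each of the $\ell/2$ edges of $I$ inside a cycle's vertex set contributes one red and one blue vertex, so the cycle has exactly $\ell/2$ of each. There are $2^{v/2}$ such colorings, two choices for each edge of $I$, and the decomposition does not depend on which one we take. This proves Theorem B, and with the necessity above it proves Theorem A. $\blacksquare$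

In particular, the case $v=12$, $\ell=6$ is settled. Theorem 1 gives ten triangles covering each edge of $K_6$ twice. A purely signed lift is impossible by (5), and the cuts make the lift possible.

## 7. Cycles of different lengths

The Lifting Theorem never asked that the $m_i$ be equal. So Theorem C needs only a double cover of $K_n$ by cycles of prescribed lengths. It comes from a second published theorem, in which cycles of length $2$ in a multigraph, pairs of parallel edges, are allowed.

**Theorem 5** (D. Bryant, D. Horsley, B. Maenhaut, B. R. Smith, *Decompositions of complete multigraphs into cycles of varying lengths*, J. Combin. Theory Ser. B 129 (2018) 79–106; case $\lambda$ even). If $\lambda$ is even, $2\le m_1,\dots,m_t\le n$, $\sum m_i=\lambda\binom n2$ and $\max_i m_i+t-2\le\frac\lambda2\binom n2$, then $\lambda K_n$ decomposes into cycles of lengths $m_1,\dots,m_t$.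

**Necessity in Theorem C.** *Again this is counting.* A cycle in $K_v-I$ has at most $v$ vertices, so $\ell_i\le v$. The lengths add up to the number of edges, $\frac{v(v-2)}2$.

**Checking the inequality of Theorem 5.** *The last hypothesis of Theorem 5 is the only one that is not immediate.* Put $v=2n$ and $\ell_i=2m_i$. Then $n\ge3$, $3\le m_i\le n$, and $\sum m_i=\frac12\cdot\frac{v(v-2)}2=n(n-1)=2\binom n2$. Take $\lambda=2$ and let $M=\max_i m_i\le n$. The $t-1$ cycles other than one of length $M$ have lengths at least $3$ and total length $n(n-1)-M$, so
$$t-1\le\frac{n(n-1)-M}3.$$
Therefore
$$M+t-2\le M-1+\frac{n(n-1)-M}3=\frac{2M}3+\frac{n(n-1)}3-1\le\frac{2n+n(n-1)-3}3=\frac{n^2+n-3}3.$$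
It remains to see that $\frac{n^2+n-3}3\le\frac{n(n-1)}2$, where the right side is $\frac\lambda2\binom n2$ for $\lambda=2$. Multiplying by $6$, this says $2n^2+2n-6\le 3n^2-3n$, that is, $n^2-5n+6\ge0$, that is, $(n-2)(n-3)\ge0$. This holds because $n\ge3$.

**Sufficiency in Theorem C.** *Now we lift and color as before.* By Theorem 5, $2K_n$ decomposes into cycles of lengths $m_1,\dots,m_t\ge3$. Since the lengths are at least $3$, no cycle uses both copies of an edge, and in $K_n$ we have a family of cycles such that every edge lies in exactly two members. The Lifting Theorem gives a decomposition of $K_n[2]=K_v-I$ into cycles of lengths $2m_i=\ell_i$ whose vertex sets are $V(C_i)\times\{+,-\}$, unions of edges of $I$. Color every $x^+$ red and every $x^-$ blue. The $i$-th cycle then has exactly $m_i=\ell_i/2$ vertices of each color. $\blacksquare$
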